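\title{A parity obstruction to axiomatizing transpositions over representable cylindric algebras}

\begin{abstract}
Let $\alpha$ be an infinite ordinal. We prove that the class of representable quasi-polyadic equality algebras of dimension $\alpha$ cannot be axiomatized by a set of equations containing only finitely many variables, not even over the class of representable cylindric algebras. For every $n$ and every odd permutation $\tau$ of finite support we construct an algebra whose $n$-generated subalgebras are representable and whose cylindric reduct is representable together with all even permutations of coordinates, but which has no representation that respects $\tau$. The algebra arises by splitting an atom into $2m$ pieces, where $m=2^n+1$, and the obstruction is a parity count in a finite grid that every representation must contain. The proof is self-contained.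
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\alpha$ be an ordinal and $U$ a nonempty set. A subset of ${}^{\alpha}U$ is an $\alpha$-ary relation on $U$; the typical example is the set of assignments that satisfy a first-order formula with variables $v_i$ $(i<\alpha)$ in a structure with universe $U$. For $s\in{}^\alpha U$, $i<\alpha$ and $u\in U$ let $s(i/u)$ be the sequence $s$ with its $i$-th entry replaced by $u$, and let $[i,j]$ be the permutation of $\alpha$ that interchanges $i$ and $j$. The \emph{full set algebra} of dimension $\alpha$ with base $U$ has universe $\mathcal P({}^\alpha U)$, the Boolean operations $+$ (union), $-$ (complement relative to ${}^\alpha U$), $\cdot$, $0$, $1$, and for $i,j<\alpha$ the operations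
\begin{align*}
c_iX&=\{s\in{}^\alpha U: s(i/u)\in X\text{ for some }u\in U\} &&\text{(cylindrification)},\\
d_{ij}&=\{s\in{}^\alpha U: s_i=s_j\} &&\text{(diagonal constant)},\\
p_{ij}X&=\{s\in{}^\alpha U: s\circ[i,j]\in X\} &&\text{(transposition)}.
\end{align*}
Union, complement, $c_i$, $d_{ij}$ and $p_{ij}$ correspond to $\lor$, $\neg$, $\exists v_i$, $v_i=v_j$ and to interchanging the variables $v_i,v_j$ in a formula. The class $RQEA_\alpha$ of \emph{representable quasi-polyadic equality algebras} consists of the algebras isomorphic to subalgebras of direct products of full set algebras. The class $RCA_\alpha$ of \emph{representable cylindric algebras} is defined in the same way with the $p_{ij}$ omitted. The \emph{cylindric reduct} of an algebra is obtained by forgetting the $p_{ij}$.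

Let now $\alpha$ be infinite. Both classes are varieties, so each is the class of models of the equations valid in it, and one asks how simple an axiom system can be. A finite one is impossible for a trivial reason: it omits some $c_i$, so it still holds in a full set algebra after $c_i$ is replaced by the constant $0$, which destroys the valid law $x\le c_ix$. The next measure of simplicity is the number of variables. These variables range over elements of the algebra, that is, over relations, so their number bounds how many relations an axiom may speak about at once. It is known that $RCA_\alpha$ cannot be axiomatized by a set of equations containing only finitely many variables. To isolate the contribution of the transpositions, say that a set $E$ of equations in the language of $RQEA_\alpha$ \emph{axiomatizes $RQEA_\alpha$ over $RCA_\alpha$} if $RQEA_\alpha$ is exactly the class of models of $E$ whose cylindric reduct lies in $RCA_\alpha$. We take the following problem from Andr\'eka, N\'emeti and Tuza \cite{ANT}.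

\medskip
\noindent\textbf{Problem.} \emph{Let $\alpha$ be infinite. Can $RQEA_\alpha$ be axiomatized by a set of equations containing only finitely many variables \textup{(i)} outright, \textup{(ii)} over $RCA_\alpha$?}
\medskip

For (i) one expects the answer no, because the cylindric part is already complicated; this is not a proof, since axioms that mention the $p_{ij}$ might imply the cylindric equations more economically. For (ii) the natural guess is yes, because transpositions are almost definable from the cylindric operations. For $k\neq i$ we have $c_k(d_{ki}\cdot Z)=\{s: s(k/s_i)\in Z\}$. Applying this three times shows that, for distinct $i,j,k$, a sequence $s$ lies in the right-hand side of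
\begin{equation}\label{eq:spare}
p_{ij}\,c_kx=c_k\bigl(d_{ki}\cdot c_i\bigl(d_{ij}\cdot c_j(d_{jk}\cdot c_kx)\bigr)\bigr)
\end{equation}
if and only if $s(k/s_i)(i/s_j)(j/s_i)\in c_kx$. This sequence agrees with $s\circ[i,j]$ except at $k$, so \eqref{eq:spare} holds in all set algebras: two entries can be interchanged by parking one of them at a spare coordinate. If an algebra satisfies the one-variable equation \eqref{eq:spare}, then every representation of its cylindric reduct respects $p_{ij}$ on the elements $c_kx$. The relation defined by a formula does not depend on the coordinates of the variables that are not free in it, so it has a spare coordinate, and on such relations the $p_{ij}$ add nothing. Relations below a diagonal reduce to this case too: for example $x\le d_{ik}$ gives $x=d_{ik}\cdot c_kx$ and hence $p_{ij}x=d_{jk}\cdot p_{ij}c_kx$. The guess nevertheless fails.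

\begin{theorem}\label{thm:main}
Let $\alpha$ be an infinite ordinal.
\begin{itemize}
\item[(i)] $RQEA_\alpha$ cannot be axiomatized by a set of equations containing only finitely many variables.
\item[(ii)] $RQEA_\alpha$ cannot be axiomatized over $RCA_\alpha$ by a set of equations containing only finitely many variables.
\end{itemize}
\end{theorem}

The discussion above says where to look for the obstruction: among relations that consist of injective sequences and depend on every coordinate. We take such a relation $Q$, make it an atom of a set algebra, and split it formally into pieces, called colors, each fixed by all permutations of coordinates. A representation of the new algebra amounts to a coloring of $Q$ in which every color occurs on every line. With many colors such colorings still exist, but none is invariant under an odd permutation; with few colors invariant ones exist, and $n$ elements of the algebra distinguish only few colors.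

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the construction of these algebras. Section~\ref{sec:grid} contains the finite combinatorial core. Sections~\ref{sec:base} and~\ref{sec:split} build the algebras and represent what can be represented, Section~\ref{sec:rep} analyzes an arbitrary representation, and Section~\ref{sec:proofs} completes the proof. Section~\ref{sec:other} treats other sets of permutations and universal formulas.

\section{Algebras with representable small subalgebras}\label{sec:reduction}

From now on $\alpha\ge3$ is an arbitrary ordinal, finite or infinite. Let $G$ be the group of permutations of $\alpha$ with finite support $\operatorname{supp}\sigma=\{i:\sigma(i)\ne i\}$. Recall that a finitely supported permutation $\sigma$ of a set is a product of transpositions, that the parity $\operatorname{sgn}\sigma\in\mathbb Z_2$ of the number of factors depends only on $\sigma$, and that $\operatorname{sgn}(\sigma\rho)=\operatorname{sgn}\sigma+\operatorname{sgn}\rho$. Let $\mathrm{Alt}\le G$ be the subgroup of even permutations. For $\sigma\in G$ and $X\subseteq{}^\alpha U$ put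
\[
p_\sigma X=\{s\in{}^\alpha U: s\circ\sigma\in X\}.
\]
Then $p_{ij}=p_{[i,j]}$ and $p_\sigma p_\rho=p_{\sigma\rho}$, because $s\in p_\sigma p_\rho X$ means $s\circ\sigma\circ\rho\in X$. Each $p_\sigma$ is an automorphism of the Boolean algebra $\mathcal P({}^\alpha U)$.

An algebra \emph{of type $\Sigma$}, for $\Sigma\subseteq G$, has the Boolean operations, all $c_i$ and $d_{ij}$, and the $p_\sigma$ with $\sigma\in\Sigma$. For $\Sigma'\subseteq\Sigma$ its \emph{$\Sigma'$-reduct} forgets the $p_\sigma$ with $\sigma\notin\Sigma'$. Let $\mathsf R(\Sigma)$ be the class of algebras isomorphic to subalgebras of direct products of full set algebras of type $\Sigma$ (with nonempty bases). Thus $RCA_\alpha=\mathsf R(\emptyset)$ and $RQEA_\alpha=\mathsf R(\mathrm{Tr})$, where $\mathrm{Tr}$ is the set of transpositions, and $\Sigma'$-reducts of members of $\mathsf R(\Sigma)$ lie in $\mathsf R(\Sigma')$.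

\begin{theorem}\label{thm:odd}
Let $\alpha\ge3$. For every $n\ge1$ and every odd $\tau\in G$ there is an algebra $\mathfrak A$ of type $G$, in which $p_\sigma p_\rho=p_{\sigma\rho}$ for all $\sigma,\rho\in G$, such that
\begin{itemize}
\item[(a)] every subalgebra of $\mathfrak A$ generated by at most $n$ elements lies in $\mathsf R(G)$;
\item[(b)] the $\mathrm{Alt}$-reduct of $\mathfrak A$ lies in $\mathsf R(\mathrm{Alt})$; in particular the cylindric reduct of $\mathfrak A$ lies in $RCA_\alpha$;
\item[(c)] the $\{\tau\}$-reduct of $\mathfrak A$ does not lie in $\mathsf R(\{\tau\})$.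
\end{itemize}
\end{theorem}

The same construction with one more color gives a companion result.

\begin{theorem}\label{thm:cyl}
Let $\alpha\ge3$. For every $n\ge1$ there is an algebra $\mathfrak A'$ of type $G$ that has property \textup{(a)} of Theorem~\ref{thm:odd} and whose cylindric reduct does not lie in $RCA_\alpha$.
\end{theorem}

Property (a) is what defeats axioms in $n$ variables. A \emph{universal formula} has the form $\forall x_1\cdots\forall x_k\,\delta$, where $\delta$ is a Boolean combination of equations in the variables $x_1,\dots,x_k$; an equation is read as its universal closure.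

\begin{lemma}\label{lem:local}
Let $\mathfrak A$ be an algebra of type $G$ with property \textup{(a)} of Theorem~\ref{thm:odd}, and let $\Sigma\subseteq G$. Then the $\Sigma$-reduct of $\mathfrak A$ satisfies every universal formula in at most $n$ variables that is valid in $\mathsf R(\Sigma)$.
\end{lemma}

\begin{proof}
Let $\forall x_1\cdots\forall x_k\,\delta$ be such a formula, $k\le n$, and let $y_1,\dots,y_k$ be elements of $\mathfrak A$. They generate a subalgebra $\mathfrak A_0\in\mathsf R(G)$, whose $\Sigma$-reduct is in $\mathsf R(\Sigma)$. So $\delta$ holds in $\mathfrak A_0$ at $y_1,\dots,y_k$. Terms in the $y_l$ have the same values in $\mathfrak A_0$ and in $\mathfrak A$, so $\delta$ holds in $\mathfrak A$ at $y_1,\dots,y_k$.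
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:odd}]
(ii) Suppose that $E$ contains at most $n\ge1$ variables and axiomatizes $RQEA_\alpha$ over $RCA_\alpha$. Then $E$ is valid in $RQEA_\alpha$. Take $\mathfrak A$ from Theorem~\ref{thm:odd} with $\tau$ a transposition. Its $\mathrm{Tr}$-reduct satisfies $E$ by Lemma~\ref{lem:local}, and its cylindric reduct is in $RCA_\alpha$ by (b). Hence the $\mathrm{Tr}$-reduct is in $RQEA_\alpha$, and so the $\{\tau\}$-reduct is in $\mathsf R(\{\tau\})$, contrary to (c).

(i) Cylindric reducts of members of $RQEA_\alpha$ are in $RCA_\alpha$, so a set of equations that axiomatizes $RQEA_\alpha$ also axiomatizes it over $RCA_\alpha$. Now apply (ii).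
\end{proof}

\section{Transversals of a finite grid}\label{sec:grid}

Let $F$ be a finite set with $f\ge2$ elements and let $m\ge1$. Put $L=\{0,1,\dots,f\}$ and $N=L\times\mathbb Z_m$. For $\nu=(l,v)\in N$ let $\operatorname{cl}(\nu)=l$ be the \emph{class} and $\operatorname{val}(\nu)=v$ the \emph{value} of $\nu$. So $N$ has $f+1$ classes of $m$ elements each, one class more than $F$ has elements. The \emph{grid} is
\[
\Delta=\{\kappa\in{}^FN:\operatorname{cl}\circ\kappa\text{ is injective}\}.
\]
For $a\in F$ and a map $\kappa^-\colon F\setminus\{a\}\to N$ with $\operatorname{cl}\circ\kappa^-$ injective, the set $\ell(a,\kappa^-)$ of all $\kappa\in\Delta$ that extend $\kappa^-$ is a \emph{line}. The value $\kappa(a)$ may be any element of the two classes that $\kappa^-$ does not meet, so every line has $2m$ points. A \emph{transversal} is a set $K\subseteq\Delta$ that contains exactly one point of every line. The pigeonhole principle, applied to each line, gives the following.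

\begin{lemma}\label{lem:pigeon}
Let $K_\xi$ $(\xi\in C)$ be pairwise disjoint subsets of $\Delta$, each of which meets every line. Then $|C|\le 2m$, and if $|C|=2m$, then every $K_\xi$ is a transversal.
\end{lemma}

Permutations $\tau$ of $F$ act on $\Delta$ by $\kappa\mapsto\kappa\circ\tau$. The question is how symmetric a family as in Lemma~\ref{lem:pigeon} can be.

\begin{example}\label{ex:two}
Let $f=2$. Then $N$ has three classes, a point of $\Delta$ is an ordered pair $(x,y)$ of elements of different classes, and a line is obtained by fixing $x$ or by fixing $y$. Call a coloring of $\Delta$ \emph{full} if every color occurs on every line, and \emph{symmetric} if $(x,y)$ and $(y,x)$ always have the same color.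

For $m=1$ the six points form a hexagon whose edges are the lines:
\[
(0,1)-(2,1)-(2,0)-(1,0)-(1,2)-(0,2)-(0,1).
\]
A full coloring with $2m=2$ colors alternates along the hexagon. It exists because the hexagon has even length, and it gives different colors to $(0,1)$ and $(1,0)$ because they are three steps apart.

For general $m$ three things happen.
\begin{itemize}
\item[(1)] The coloring $\lambda(x,y)=\operatorname{val}(x)+\operatorname{val}(y)$ with $m$ colors is full and symmetric.
\item[(2)] Put $\varepsilon(x,y)=0$ if $\operatorname{cl}(y)\equiv\operatorname{cl}(x)+1\pmod 3$ and $\varepsilon(x,y)=1$ otherwise. The coloring $(\varepsilon,\lambda)$ with $2m$ colors is full: when one entry is fixed, $\varepsilon$ selects the class of the other entry and $\lambda$ its value.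
\item[(3)] If $m$ is odd, no full coloring with $2m$ colors is symmetric. A color class $K$ would be a transversal, so for each $x$ there would be exactly one $\mu(x)$ with $(x,\mu(x))\in K$, and by symmetry $\mu$ would be an involution without fixed points on the $3m$ elements of $N$.
\end{itemize}
Oddness cannot be dropped in (3). For $m=2$ and classes $\{a,a'\}$, $\{b,b'\}$, $\{c,c'\}$ the four perfect matchings $\{ab,a'c,b'c'\}$, $\{ab',a'c',bc\}$, $\{ac,a'b',bc'\}$, $\{ac',a'b,b'c\}$ partition the twelve unordered pairs from different classes and define a full symmetric coloring with four colors.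
\end{example}

Statements (1), (2), (3) are the models for (a), (b), (c) of Theorem~\ref{thm:odd}. The general form of (3) repeats the walk along the hexagon, with the sizes of certain parts of $K$ in place of the colors.

\begin{lemma}\label{lem:parity}
Let $m$ be odd, let $K\subseteq\Delta$ be a transversal and let $\tau$ be an odd permutation of $F$. Then there is $\kappa\in\Delta$ such that exactly one of $\kappa$ and $\kappa\circ\tau$ lies in $K$.
\end{lemma}

\begin{proof}
For an injective map $\psi\colon F\to L$ let $K_\psi=\{\kappa\in K:\operatorname{cl}\circ\kappa=\psi\}$. Let $\infty\notin F$. Since $|L|=f+1$, the map $\psi$ extends uniquely to a bijection $\hat\psi\colon F\cup\{\infty\}\to L$, and every such bijection arises in this way.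

\emph{One step.} Let $a\in F$ and $\hat\psi'=\hat\psi\circ[a,\infty]$. We claim that
\begin{equation}\label{eq:step}
|K_\psi|+|K_{\psi'}|=m^{f-1}.
\end{equation}
The maps $\psi$ and $\psi'$ agree on $F\setminus\{a\}$, and $\psi(a)$ and $\psi'(a)=\hat\psi(\infty)$ are the two elements of $L$ outside $\psi[F\setminus\{a\}]$. There are $m^{f-1}$ maps $\kappa^-\colon F\setminus\{a\}\to N$ with $\operatorname{cl}\circ\kappa^-=\psi|_{F\setminus\{a\}}$. The corresponding lines $\ell(a,\kappa^-)$ are pairwise disjoint, and their union is the set of all $\kappa\in\Delta$ with $\operatorname{cl}\circ\kappa\in\{\psi,\psi'\}$. Each of these lines contains one point of $K$, so $K_\psi\cup K_{\psi'}$ has $m^{f-1}$ elements, and the union is disjoint because $\psi\ne\psi'$.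

\emph{An odd walk.} Extend $\tau$ to $\hat\tau$ by $\hat\tau(\infty)=\infty$. Since $[a,b]=[a,\infty][b,\infty][a,\infty]$ for distinct $a,b\in F$, we can write $\hat\tau=[a_1,\infty]\cdots[a_r,\infty]$ with $a_1,\dots,a_r\in F$, and $r$ is odd because $\hat\tau$ is odd. Fix $\psi$ and define $\psi_k$ by $\hat\psi_k=\hat\psi\circ[a_1,\infty]\cdots[a_k,\infty]$. Then $\psi_0=\psi$ and $\psi_r=\psi\circ\tau$. By \eqref{eq:step}, $|K_{\psi_{k+1}}|=m^{f-1}-|K_{\psi_k}|$ for $k<r$, so the numbers $|K_{\psi_k}|$ alternate between two values, and $|K_{\psi\circ\tau}|=m^{f-1}-|K_\psi|$.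

\emph{The count.} Suppose that $\kappa\in K\iff\kappa\circ\tau\in K$ for all $\kappa\in\Delta$. Then the injective map $\kappa\mapsto\kappa\circ\tau$ sends $K_\psi$ into $K_{\psi\circ\tau}$. It is onto, because for $\kappa'\in K_{\psi\circ\tau}$ the point $\kappa=\kappa'\circ\tau^{-1}$ satisfies $\kappa\circ\tau\in K$ and $\operatorname{cl}\circ\kappa=\psi$. Hence $2|K_\psi|=m^{f-1}$, which is impossible for odd $m$.
\end{proof}

\section{The base algebra}\label{sec:base}

For the rest of the construction fix $n\ge1$, put $m=2^n+1$, and fix a finite set $F\subseteq\alpha$ with $f=|F|\ge3$. Of $m$ we use only that it is odd and that $m\ge2^n$. Let $L$, $N$, $\Delta$ be as in Section~\ref{sec:grid}; the elements of $N$ are now called \emph{names}.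

The $\alpha$-dimensional version of the grid is easy to write down. Let $I=\alpha\cup\{\infty\}$ with $\infty\notin\alpha$, and let $T=I\times\mathbb Z_m$, with $\operatorname{cl}$ and $\operatorname{val}$ again denoting the two projections. We use the word class both for $\iota_0\in I$ and for the set $\{\iota_0\}\times\mathbb Z_m$. Let
\[
Q=\{s\in{}^\alpha T:\ \operatorname{cl}\circ s\text{ is injective and misses exactly one element of }I\}.
\]
The sequence $i\mapsto(i,0)$ lies in $Q$, and $s\circ\sigma\in Q\iff s\in Q$ for $\sigma\in G$. Call $t|_{\alpha\setminus F}$ the \emph{tail} of a sequence $t$. The tail of $s\in Q$ misses exactly $f+1$ classes, and the members of $Q$ with that tail form a copy of $\Delta$.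

The algebra around $Q$ has to meet two demands that pull in opposite directions. To be split, $Q$ must be an atom. To apply Lemma~\ref{lem:parity}, every representation, on an unknown base $W$, must contain a copy of $\Delta$ with no additional points on its lines; for this the algebra must be able to name the $(f+1)m$ relevant points. Naming a point $u$ by the relation $\{s:s_b=u\}$ would cut $Q$ into parts. We therefore name points relative to a parameter: we add to the base new points, each of which is a list of the elements of $f+1$ classes.

A \emph{frame} is an injective map $\varphi\colon N\to T$ with $\operatorname{cl}\varphi(\nu)=\operatorname{cl}\varphi(\nu')\iff\operatorname{cl}\nu=\operatorname{cl}\nu'$. Let $I(\varphi)=\{\operatorname{cl}\varphi(\nu):\nu\in N\}$, a set of $f+1$ classes. A frame maps each $m$-element class of $N$ injectively into an $m$-element class of $T$, hence onto it, so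
\begin{equation}\label{eq:frame}
\varphi\text{ maps }N\text{ bijectively onto the union of the classes in }I(\varphi).
\end{equation}
Every set of $f+1$ classes is $I(\varphi)$ for some frame: if $\beta$ is a bijection from $L$ onto the set, take $\varphi(l,v)=(\beta(l),v)$. Let $\Phi$ be the set of frames and let $U=T\sqcup\Phi$ be the base. A sequence in $Q$ has no spare coordinate in which to store a frame, so we overwrite one of the coordinates in $F$. For distinct $a,b\in F$ and $\nu\in N$ define subsets of ${}^\alpha U$ as follows.
\begin{itemize}
\item $V_a$ is the set of all $t$ such that $t_a\in\Phi$, $t_i\in T$ for $i\in\alpha\setminus F$, $\operatorname{cl}\circ t$ is injective on $\alpha\setminus F$, and the set of classes missed by the tail of $t$ is $I(t_a)$. In words: $t_a$ is a frame that fits the tail.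
\item $D^{ab}_\nu=\{t\in V_a: t_b=t_a(\nu)\}$. In words: $t_b$ is the point that the frame $t_a$ calls $\nu$.
\end{itemize}

Let $\Gamma$ be the group of permutations $\gamma$ of $T$ with $\operatorname{cl}(\gamma x)=\operatorname{cl}(\gamma y)\iff\operatorname{cl}(x)=\operatorname{cl}(y)$. It acts on $\Phi$ by $\varphi\mapsto\gamma\circ\varphi$, hence on $U$, and coordinatewise on ${}^\alpha U$. Let $B$ be the set of $\Gamma$-invariant subsets of ${}^\alpha U$. It is closed under the Boolean operations and contains the $d_{ij}$, and the identities $\gamma(s(i/u))=(\gamma s)(i/\gamma u)$ and $\gamma(s\circ\sigma)=(\gamma s)\circ\sigma$ show that it is closed under $c_i$ and $p_\sigma$. So $B$ is the universe of a subalgebra $\mathfrak B$ of the full set algebra of type $G$ with base $U$.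

\begin{lemma}\label{lem:atom}
The sets $Q$, $V_a$, $D^{ab}_\nu$ belong to $B$, and every $X\in B$ satisfies $Q\subseteq X$ or $Q\cap X=\emptyset$.
\end{lemma}

\begin{proof}
Each $\gamma\in\Gamma$ induces a permutation $\bar\gamma$ of $I$ with $\operatorname{cl}(\gamma x)=\bar\gamma(\operatorname{cl}x)$, and $I(\gamma\circ\varphi)=\bar\gamma[I(\varphi)]$. So $\gamma$ preserves distinctness of classes and carries the classes missed by a sequence, or by its tail, to those missed by the image; this gives the invariance of $Q$ and $V_a$. If $t_b=t_a(\nu)$, then $\gamma t_b=(\gamma\circ t_a)(\nu)$, which gives the invariance of $D^{ab}_\nu$.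

For the second statement it suffices to show that $\Gamma$ is transitive on $Q$. Let $s,s'\in Q$. For each $i<\alpha$ let $\gamma$ map the class of $s_i$ onto the class of $s'_i$, adding $\operatorname{val}(s'_i)-\operatorname{val}(s_i)$ to the values, and let $\gamma$ map the class missed by $s$ bijectively onto the class missed by $s'$. Then $\gamma\in\Gamma$ and $\gamma s=s'$.
\end{proof}

The next lemma lists everything about $\mathfrak B$ that will be transferred to an arbitrary representation. Each item uses only cylindric operations and finite unions and intersections; this is why $F$ and $N$ have to be finite.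

\begin{lemma}\label{lem:facts}
In each item let those of $a,a',b,b'\in F$ that occur in it be distinct, and let $\nu,\nu'\in N$.
\begin{itemize}
\item[(B1)] $Q\subseteq c_aV_a$.
\item[(B2)] $c_bV_a=V_a$ and $c_{b'}D^{ab}_\nu=D^{ab}_\nu$.
\item[(B3)] $d_{aa'}\cap V_a\subseteq V_{a'}$, \ $d_{bb'}\cap D^{ab}_\nu\subseteq D^{ab'}_\nu$ \ and \ $d_{aa'}\cap D^{ab}_\nu\subseteq D^{a'b}_\nu$.
\item[(B4)] $D^{ab}_\nu\cap D^{ab'}_\nu\subseteq d_{bb'}$.
\item[(B5)] $D^{ab}_\nu\cap D^{ab}_{\nu'}=\emptyset$ if $\nu\ne\nu'$.
\item[(B6)] $V_a\subseteq c_bD^{ab}_\nu$.
\item[(B7)] $V_a\cap c_aQ\subseteq\bigcup_{\nu\in N}D^{ab}_\nu$.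
\item[(B8)] $D^{ab}_\nu\cap D^{ab'}_{\nu'}\cap c_aQ=\emptyset$ if $\operatorname{cl}\nu=\operatorname{cl}\nu'$.
\item[(B9)] $\bigcap_{b\in F\setminus\{a\}}D^{ab}_{\kappa^-(b)}\subseteq c_aQ$ if $\kappa^-\colon F\setminus\{a\}\to N$ and $\operatorname{cl}\circ\kappa^-$ is injective.
\end{itemize}
\end{lemma}

\begin{proof}
(B1) The tail of $s\in Q$ misses the $f$ classes of the $s_i$ $(i\in F)$ and the class missed by $s$. Choose a frame $\varphi$ with $I(\varphi)$ equal to the set of these $f+1$ classes; then $s(a/\varphi)\in V_a$.

(B2), (B3) Membership of $t$ in $V_a$ is a condition on $t_a$ and the tail, and membership in $D^{ab}_\nu$ is a condition on $t_a$, $t_b$ and the tail. These conditions do not involve the other coordinates in $F$, which gives (B2), and they are the same conditions for all $a$ and $b$, which gives (B3).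

(B4) Both $t_b$ and $t_{b'}$ equal $t_a(\nu)$. \quad (B5) The frame $t_a$ is injective.

(B6) If $t\in V_a$, then $t(b/t_a(\nu))\in D^{ab}_\nu$.

(B7) Let $t\in V_a$ and $t(a/u)\in Q$. Then $t_b\in T$ and the tail of $t$ misses the class of $t_b$, so this class is in $I(t_a)$. By \eqref{eq:frame}, $t_b=t_a(\nu)$ for some $\nu$.

(B8) For $t$ in the first two sets, $t_b=t_a(\nu)$ and $t_{b'}=t_a(\nu')$ lie in the same class, so $t(a/u)\notin Q$ for all $u$.

(B9) For $t$ in the intersection, the points $t_b=t_a(\kappa^-(b))$ lie in $f-1$ distinct classes of $I(t_a)$, the set of $f+1$ classes missed by the tail. Choose $u$ in one of the two remaining classes. Then the entries of $t(a/u)$ lie in $T$, in pairwise distinct classes, and exactly one class is missed. So $t(a/u)\in Q$.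
\end{proof}

\section{Splitting the atom}\label{sec:split}

Let $C$ be a finite nonempty set of \emph{colors}. We replace the atom $Q$ of $\mathfrak B$ by atoms $q_\xi$ $(\xi\in C)$, each with the same cylindrifications as $Q$ and each fixed by all $p_\sigma$. Formally, let
\[
A=\{(X,Y): X\in B,\ X\cap Q=\emptyset,\ Y\subseteq C\},
\]
with coordinatewise union and intersection and with complement $-(X,Y)=(({}^\alpha U\setminus Q)\setminus X,\ C\setminus Y)$. This is a product of two Boolean algebras. By Lemma~\ref{lem:atom} we may define $\iota\colon B\to A$ and a map $\sharp\colon A\to B$, which forgets the colors, by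
\[
\iota(X)=\begin{cases}(X\setminus Q,\,C)&\text{if }Q\subseteq X,\\ (X,\,\emptyset)&\text{if }Q\cap X=\emptyset,\end{cases}
\qquad
(X,Y)^\sharp=\begin{cases}X\cup Q&\text{if }Y\ne\emptyset,\\ X&\text{if }Y=\emptyset.\end{cases}
\]
The remaining operations of the algebra $\mathfrak A(C)$ of type $G$ are
\[
c_i(X,Y)=\iota\bigl(c_i((X,Y)^\sharp)\bigr),\qquad d_{ij}=\iota(d_{ij}),\qquad p_\sigma(X,Y)=(p_\sigma X,Y).
\]
The last definition makes sense because $p_\sigma X\cap Q=p_\sigma(X\cap Q)=\emptyset$, and $p_\sigma p_\rho=p_{\sigma\rho}$ holds in $\mathfrak A(C)$ because it holds in $\mathfrak B$.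

The map $\iota$ is an embedding of $\mathfrak B$ into $\mathfrak A(C)$. It preserves unions and complements, since $Q\subseteq X\cup X'$ if and only if $Q\subseteq X$ or $Q\subseteq X'$, and $Q\subseteq -X$ if and only if $Q\not\subseteq X$. As $C\neq\emptyset$, we have $\iota(X)^\sharp=X$; so $\iota$ is injective and $c_i\iota(X)=\iota(c_iX)$. Finally $p_\sigma(X\setminus Q)=p_\sigma X\setminus Q$, and $Q\subseteq X\iff Q\subseteq p_\sigma X$, so $p_\sigma\iota(X)=\iota(p_\sigma X)$.

Put $q_\xi=(\emptyset,\{\xi\})$ for $\xi\in C$. These elements are pairwise disjoint, lie below $\iota(Q)=(\emptyset,C)$, and satisfy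
\begin{equation}\label{eq:pieces}
c_iq_\xi=\iota(c_iQ)\quad(i<\alpha),\qquad p_\sigma q_\xi=q_\xi\quad(\sigma\in G).
\end{equation}

Small subalgebras do not see all colors. For an equivalence relation $\theta$ on $C$ let $A_\theta$ be the set of $(X,Y)\in A$ such that $Y$ is a union of $\theta$-blocks. It is closed under the Boolean operations, it contains $\iota[B]$ and hence all $d_{ij}$ and all values of the $c_i$, and $p_\sigma$ does not change $Y$. So $A_\theta$ is the universe of a subalgebra $\mathfrak A_\theta$. To represent $\mathfrak A_\theta$ on the base $U$ we distribute the points of $Q$ among the blocks. Call a map $\pi\colon Q\to C/\theta$ \emph{full} if for all $s\in Q$, $i<\alpha$ and every block $\beta$ there is $u$ with $s(i/u)\in Q$ and $\pi(s(i/u))=\beta$.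

\begin{lemma}\label{lem:coloring}
Let $\pi\colon Q\to C/\theta$ be full. Then
\[
h_\pi(X,Y)=X\cup Q_Y,\qquad\text{where }Q_Y=\{s\in Q:\pi(s)\subseteq Y\},
\]
embeds the cylindric reduct of $\mathfrak A_\theta$ into the full cylindric set algebra with base $U$. If $\sigma\in G$ and $\pi(s\circ\sigma)=\pi(s)$ for all $s\in Q$, then $h_\pi$ preserves $p_\sigma$.
\end{lemma}

\begin{proof}
If $Y,Y'$ are unions of blocks, then a block is contained in $Y\cup Y'$ if and only if it is contained in $Y$ or in $Y'$, and in $C\setminus Y$ if and only if it is not contained in $Y$. So $Q_{Y\cup Y'}=Q_Y\cup Q_{Y'}$ and $Q_{C\setminus Y}=Q\setminus Q_Y$, and $h_\pi$ is a Boolean homomorphism. Since $Q\ne\emptyset$ and $\pi$ is full, $\pi$ is onto; hence $Q_Y\ne\emptyset$ for $Y\ne\emptyset$, only $(\emptyset,\emptyset)$ is mapped to $\emptyset$, and $h_\pi$ is injective. From $Q_C=Q$ and $Q_\emptyset=\emptyset$ we get $h_\pi(\iota(X))=X$ for $X\in B$, so diagonals are preserved, and $h_\pi(c_i(X,Y))=c_i((X,Y)^\sharp)$.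

It remains, for $c_i$, to show $c_ih_\pi(X,Y)=c_i((X,Y)^\sharp)$. If $Y=\emptyset$, both sides are $c_iX$. If $Y\ne\emptyset$, fullness gives $Q\subseteq c_iQ_Y$, so $c_iQ\subseteq c_ic_iQ_Y=c_iQ_Y\subseteq c_iQ$. Since $c_i$ distributes over unions, $c_ih_\pi(X,Y)=c_iX\cup c_iQ=c_i(X\cup Q)$.

Finally $p_\sigma h_\pi(X,Y)=p_\sigma X\cup\{s\in Q:\pi(s\circ\sigma)\subseteq Y\}$, because $s\circ\sigma\in Q\iff s\in Q$. Under the hypothesis on $\sigma$ the last set is $Q_Y$.
\end{proof}

We now carry the colorings $\lambda$ and $\varepsilon$ of Example~\ref{ex:two} over to $Q$. For infinite $\alpha$ the sum of all values of $s$ and the parity of the arrangement of its classes are not defined. But cylindrifications and the $p_\sigma$ change only finitely many coordinates, so it suffices to measure both quantities relative to a reference sequence. For $s,s'\in Q$ write $s\equiv s'$ if they differ in finitely many coordinates, and choose, by the axiom of choice, a representative in each $\equiv$-class. For $s\in Q$ let $\hat s\colon\alpha\cup\{\infty\}\to I$ be the bijection that extends $\operatorname{cl}\circ s$, so that $\hat s(\infty)$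 is the missed class. If $z$ is the representative of the $\equiv$-class of $s$, then $\hat z^{-1}\hat s$ fixes every $i<\alpha$ with $s_i=z_i$, so it has finite support. Put
\[
\lambda(s)=\sum_{i<\alpha}\bigl(\operatorname{val}(s_i)-\operatorname{val}(z_i)\bigr)\in\mathbb Z_m,\qquad
\varepsilon(s)=\operatorname{sgn}(\hat z^{-1}\hat s)\in\mathbb Z_2 ;
\]
the sum has finitely many nonzero terms.

\begin{lemma}\label{lem:lameps}
Let $s\in Q$.
\begin{itemize}
\item[(a)] For $\sigma\in G$ we have $\lambda(s\circ\sigma)=\lambda(s)$ and $\varepsilon(s\circ\sigma)=\varepsilon(s)+\operatorname{sgn}\sigma$.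
\item[(b)] For $i<\alpha$ and $(e,v)\in\mathbb Z_2\times\mathbb Z_m$ there is $u$ such that $s(i/u)\in Q$, $\varepsilon(s(i/u))=e$ and $\lambda(s(i/u))=v$.
\end{itemize}
\end{lemma}

\begin{proof}
All sequences that occur are $\equiv$-equivalent to $s$, so they have the same representative $z$.

(a) The difference $\lambda(s\circ\sigma)-\lambda(s)$ is $\sum_{i\in\operatorname{supp}\sigma}(\operatorname{val}(s_{\sigma(i)})-\operatorname{val}(s_i))$, which is $0$ because $\sigma$ permutes its support. Extend $\sigma$ by $\sigma(\infty)=\infty$. Since $s\circ\sigma$ misses the same class as $s$, we have $\widehat{s\circ\sigma}=\hat s\circ\sigma$, and the parity of $\hat z^{-1}\hat s\sigma$ is $\varepsilon(s)+\operatorname{sgn}\sigma$.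

(b) For $u\in T$ with $s(i/u)\in Q$ we have $\lambda(s(i/u))=\lambda(s)+\operatorname{val}(u)-\operatorname{val}(s_i)$, which takes every value as $u$ runs over one class. If $u$ is in the class of $s_i$, then $s(i/u)\in Q$ and $\widehat{s(i/u)}=\hat s$, so $\varepsilon$ is unchanged. If $u$ is in the missed class, then $s(i/u)\in Q$, the class of $s_i$ is now the missed one, and $\widehat{s(i/u)}=\hat s\circ[i,\infty]$, so $\varepsilon$ changes. Choose the class according to $e$ and the value according to $v$.
\end{proof}

\begin{proposition}\label{prop:positive}
\begin{itemize}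
\item[(a)] For every $C$, each subalgebra of $\mathfrak A(C)$ generated by at most $n$ elements lies in $\mathsf R(G)$.
\item[(b)] If $|C|=2m$, then the $\mathrm{Alt}$-reduct of $\mathfrak A(C)$ lies in $\mathsf R(\mathrm{Alt})$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $(X_l,Y_l)$, $l<k\le n$, be the generators. Let $\xi\mathrel\theta\xi'$ if $\xi$ and $\xi'$ belong to the same sets $Y_l$. Each $Y_l$ is a union of blocks, so the generated subalgebra is contained in $\mathfrak A_\theta$. A block is determined by a subset of $\{0,\dots,k-1\}$, so there are at most $2^n\le m$ blocks; this is the only use of $m\ge 2^n$. Hence there is a surjection $\eta\colon\mathbb Z_m\to C/\theta$. By Lemma~\ref{lem:lameps} the map $\pi=\eta\circ\lambda$ is full and satisfies $\pi(s\circ\sigma)=\pi(s)$ for all $\sigma\in G$. By Lemma~\ref{lem:coloring}, $\mathfrak A_\theta\in\mathsf R(G)$, and $\mathsf R(G)$ is closed under subalgebras.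

(b) Identify $C$ with $\mathbb Z_2\times\mathbb Z_m$, let $\theta$ be equality and let $\pi=(\varepsilon,\lambda)$. By Lemma~\ref{lem:lameps} this map is full and invariant under all $\sigma\in\mathrm{Alt}$. Apply Lemma~\ref{lem:coloring}.
\end{proof}

\begin{remark}\label{rem:missed}
The missed class is what creates the gap between (a) and (b). If $Q$ were defined by requiring $\operatorname{cl}\circ s$ to be a bijection, then $s_i$ could be replaced only within its own class. A full map would then have at most $m$ values, and this maximum is attained by $\lambda$, which is invariant under all of $G$.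
\end{remark}

\section{Every representation contains the grid}\label{sec:rep}

The representations $h_\pi$ have base $U$. A proof of nonrepresentability has to deal with an arbitrary base, about which we know only what the algebra expresses. The next proposition recovers the grid from Lemma~\ref{lem:facts}. It uses no operation $p_\sigma$.

\begin{proposition}\label{prop:grid}
Let $h$ be a homomorphism from the cylindric reduct of $\mathfrak A(C)$ into the full cylindric set algebra with base $W$, and let $s\in h(\iota(Q))$. For $t\in{}^FW$ let $[t]=t\cup s|_{\alpha\setminus F}\in{}^\alpha W$. Then there is an injective map $x\colon N\to W$ such that the sets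
\[
K_\xi=\{\kappa\in\Delta:[x\circ\kappa]\in h(q_\xi)\}\qquad(\xi\in C)
\]
are pairwise disjoint and each of them meets every line of $\Delta$.
\end{proposition}

\begin{proof}
Write $h(X)$ for $h(\iota(X))$ when $X\in B$. The map $X\mapsto h(X)$ is a homomorphism on the cylindric reduct of $\mathfrak B$, so it preserves $\emptyset$, finite unions and intersections, inclusions, the $c_i$ and the $d_{ij}$. Thus (B1)--(B9) hold for $h(Q)$, $h(V_a)$, $h(D^{ab}_\nu)$ in the set algebra with base $W$. We use that $[t](a/u)=[t(a/u)]$ for $a\in F$, and that $c_bZ=Z$ makes membership in $Z$ independent of the $b$-th entry: if $w\in Z$, then $w(b/u)\in c_bZ=Z$.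

\emph{Step 1: a point that acts as a frame.} There is $e\in W$ such that $[t]\in h(V_a)$ for all $a\in F$ and all $t\in{}^FW$ with $t_a=e$.

Fix $a_0\in F$. By (B1) there is $e$ with $s(a_0/e)\in h(V_{a_0})$. By (B2) we may change the entries at the finitely many coordinates in $F\setminus\{a_0\}$ one at a time, so $[t]\in h(V_{a_0})$ whenever $t_{a_0}=e$. Let $a\ne a_0$ and $t_a=e$. Then $[t(a_0/e)]\in h(V_{a_0})\cap d_{a_0a}\subseteq h(V_a)$ by (B3), and $[t]\in h(V_a)$ by (B2).

\emph{Step 2: named points.} For distinct $a,b\in F$ and $\nu\in N$ let $W^{ab}_\nu$ be the set of $y\in W$ such that $[t]\in h(D^{ab}_\nu)$ for some $t$ with $t_a=e$ and $t_b=y$. By (B2) this then holds for all such $t$. We show that $W^{ab}_\nu$ is a singleton $\{x_\nu\}$ that does not depend on $(a,b)$, and that $\nu\mapsto x_\nu$ is injective.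

Let $a,b,b'$ be distinct and $y\in W^{ab}_\nu$. Take $t$ with $t_a=e$ and $t_b=t_{b'}=y$. Then $[t]\in h(D^{ab}_\nu)\cap d_{bb'}\subseteq h(D^{ab'}_\nu)$ by (B3), so $y\in W^{ab'}_\nu$. Exchanging $b$ and $b'$ gives $W^{ab}_\nu=W^{ab'}_\nu$. For distinct $a,a',b$ the same argument with $t_a=t_{a'}=e$, $t_b=y$ and the third inclusion of (B3) gives $W^{ab}_\nu=W^{a'b}_\nu$. So we may change one entry of the pair $(a,b)$ at a time, keeping the entries distinct, and any pair $(a',b')$ can be reached: if $b'\ne a$, by $(a,b)\to(a,b')\to(a',b')$; if $b'=a$, by $(a,b)\to(a,a'')\to(a',a'')\to(a',a)$, where $a''\in F\setminus\{a,a'\}$ exists because $f\ge3$. Write $W_\nu$ for the common value.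

If $t_a=e$, then $[t]\in h(V_a)\subseteq c_bh(D^{ab}_\nu)$ by Step 1 and (B6), so $[t(b/y)]\in h(D^{ab}_\nu)$ for some $y$, and $W_\nu\ne\emptyset$. Let $y,y'\in W_\nu$. Take distinct $a,b,b'\in F$, again using $f\ge3$, and $t$ with $t_a=e$, $t_b=y$, $t_{b'}=y'$. Then $[t]\in h(D^{ab}_\nu)\cap h(D^{ab'}_\nu)\subseteq d_{bb'}$ by (B4), so $y=y'$. Thus $W_\nu=\{x_\nu\}$. If $x_\nu=x_{\nu'}$, then any $t$ with $t_a=e$ and $t_b=x_\nu$ has $[t]\in h(D^{ab}_\nu)\cap h(D^{ab}_{\nu'})$, so $\nu=\nu'$ by (B5). To summarize, for distinct $a,b\in F$ and $t\in{}^FW$,
\begin{equation}\label{eq:names}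
\text{if }t_a=e,\text{ then }\quad [t]\in h(D^{ab}_\nu)\iff t_b=x_\nu .
\end{equation}

\emph{Step 3: no points outside the grid.} If $[t]\in h(Q)$, then $t=x\circ\kappa$ for some $\kappa\in\Delta$.

For every $a\in F$ we have $[t(a/e)]\in h(V_a)\cap h(c_aQ)$, by Step 1 and because $[t(a/e)]$ differs from $[t]$ only at $a$. Given $b\in F$, choose $a\ne b$. By (B7), $[t(a/e)]\in h(D^{ab}_\nu)$ for some $\nu$, so $t_b=x_\nu$ by \eqref{eq:names}. This defines $\kappa\in{}^FN$ with $t=x\circ\kappa$. Given $b\ne b'$, store $e$ at a third coordinate $a\in F\setminus\{b,b'\}$. By \eqref{eq:names}, $[t(a/e)]\in h(D^{ab}_{\kappa(b)})\cap h(D^{ab'}_{\kappa(b')})\cap h(c_aQ)$, so $\operatorname{cl}\kappa(b)\ne\operatorname{cl}\kappa(b')$ by (B8). Hence $\kappa\in\Delta$.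

\emph{Step 4: every color on every line.} Let $\ell(a,\kappa^-)$ be a line and $\xi\in C$. Let $t_a=e$ and $t_b=x_{\kappa^-(b)}$ for $b\in F\setminus\{a\}$. By \eqref{eq:names}, $[t]\in h(D^{ab}_{\kappa^-(b)})$ for all such $b$. By (B9) and \eqref{eq:pieces}, $[t]\in h(c_aQ)=h(c_aq_\xi)=c_ah(q_\xi)$. So there is $u\in W$ with $[t(a/u)]\in h(q_\xi)\subseteq h(Q)$. By Step 3, $t(a/u)=x\circ\kappa$ with $\kappa\in\Delta$, and $\kappa$ extends $\kappa^-$ because $x$ is injective. Thus $\kappa\in K_\xi\cap\ell(a,\kappa^-)$.

The sets $K_\xi$ are pairwise disjoint because the sets $h(q_\xi)$ are.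
\end{proof}

\section{Proofs of Theorems~\ref{thm:odd} and~\ref{thm:cyl}}\label{sec:proofs}

Suppose that the $\Sigma$-reduct of $\mathfrak A(C)$ embeds into a product of full set algebras of type $\Sigma$. The image of the nonzero element $\iota(Q)$ is nonempty in some factor. Composing the embedding with the projection onto that factor gives a homomorphism $h$ as in Proposition~\ref{prop:grid}, with $h(\iota(Q))\ne\emptyset$, that also preserves the $p_\sigma$ with $\sigma\in\Sigma$.

\begin{proof}[Proof of Theorem~\ref{thm:cyl}]
Take any $F\subseteq\alpha$ with $|F|=3$ and $\mathfrak A'=\mathfrak A(C)$ with $|C|=2m+1$. Property (a) is Proposition~\ref{prop:positive}(a). If the cylindric reduct were in $RCA_\alpha$, then Proposition~\ref{prop:grid} and Lemma~\ref{lem:pigeon} would give $|C|\le2m$.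
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Choose a finite $F\subseteq\alpha$ with $\operatorname{supp}\tau\subseteq F$ and $|F|\ge3$, and let $\mathfrak A=\mathfrak A(C)$ with $|C|=2m$. Properties (a) and (b) are Proposition~\ref{prop:positive}. For (c), suppose that the $\{\tau\}$-reduct is in $\mathsf R(\{\tau\})$, and take $h$ as above, preserving $p_\tau$. Fix $s\in h(\iota(Q))$ and $\xi\in C$, and let $x$ and $K_\xi$ be as in Proposition~\ref{prop:grid}. Since $|C|=2m$, the set $K_\xi$ is a transversal by Lemma~\ref{lem:pigeon}.

By \eqref{eq:pieces}, $h(q_\xi)=h(p_\tau q_\xi)=p_\tau h(q_\xi)$, so $w\in h(q_\xi)\iff w\circ\tau\in h(q_\xi)$ for $w\in{}^\alpha W$. The permutation $\tau$ fixes every coordinate outside $F$ and restricts to an odd permutation $\tau|_F$ of $F$. Hence $[x\circ\kappa]\circ\tau=[x\circ(\kappa\circ\tau|_F)]$, and $\kappa\in K_\xi\iff\kappa\circ\tau|_F\in K_\xi$ for all $\kappa\in\Delta$. As $m$ is odd, this contradicts Lemma~\ref{lem:parity}.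
\end{proof}

With Theorem~\ref{thm:odd}, the proof of Theorem~\ref{thm:main} is complete.

\section{Other sets of permutations}\label{sec:other}

For $\Sigma'\subseteq\Sigma\subseteq G$, a set $E$ of formulas \emph{axiomatizes $\mathsf R(\Sigma)$ over $\mathsf R(\Sigma')$} if $\mathsf R(\Sigma)$ is exactly the class of models of $E$ whose $\Sigma'$-reduct lies in $\mathsf R(\Sigma')$. Let $\langle\Sigma'\rangle$ be the subgroup of $G$ generated by $\Sigma'$.

\begin{theorem}\label{thm:general}
Let $\alpha\ge3$.
\begin{itemize}
\item[(a)] Let $\Sigma'\subseteq\Sigma\subseteq G$ with $\Sigma'\subseteq\mathrm{Alt}$ and $\Sigma\not\subseteq\mathrm{Alt}$. Then $\mathsf R(\Sigma)$ is not axiomatizable over $\mathsf R(\Sigma')$ by any set of universal formulas containing only finitely many variables.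
\item[(b)] For each $n$, the set of all $n$-variable universal formulas valid in $RQEA_\alpha$ has a model whose cylindric reduct is not in $RCA_\alpha$.
\item[(c)] If $\Sigma'\subseteq\Sigma\subseteq\langle\Sigma'\rangle$, then $\mathsf R(\Sigma)$ is axiomatized over $\mathsf R(\Sigma')$ by equations in one variable.
\end{itemize}
\end{theorem}

\begin{proof}
(a) Suppose that $E$ is such a set, with at most $n\ge1$ variables. Then $E$ is valid in $\mathsf R(\Sigma)$. Let $\tau\in\Sigma$ be odd and take $\mathfrak A$ from Theorem~\ref{thm:odd}. Its $\Sigma$-reduct satisfies $E$ by Lemma~\ref{lem:local}, and its $\Sigma'$-reduct is in $\mathsf R(\Sigma')$ by property (b). So the $\Sigma$-reduct is in $\mathsf R(\Sigma)$, and the $\{\tau\}$-reduct is in $\mathsf R(\{\tau\})$, contrary to property (c).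

(b) We may assume $n\ge1$. By Lemma~\ref{lem:local}, the $\mathrm{Tr}$-reduct of the algebra $\mathfrak A'$ of Theorem~\ref{thm:cyl} is such a model.

(c) Elements of $G$ have finite order, so inverses are positive powers, and each $\sigma\in\Sigma$ is a product $\sigma_1\cdots\sigma_k$ $(k\ge0)$ of members of $\Sigma'$. The equations $p_\sigma x=p_{\sigma_1}\cdots p_{\sigma_k}x$, one for each $\sigma\in\Sigma$, are valid in $\mathsf R(\Sigma)$. Conversely, let an algebra of type $\Sigma$ satisfy them and let $h$ embed its $\Sigma'$-reduct into a product of full set algebras. Then $h(p_\sigma y)=h(p_{\sigma_1}\cdots p_{\sigma_k}y)=p_{\sigma_1}\cdots p_{\sigma_k}h(y)=p_\sigma h(y)$, so $h$ preserves every $p_\sigma$ with $\sigma\in\Sigma$.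
\end{proof}

For example, $\mathsf R(G)$ is axiomatized over $RQEA_\alpha$ by equations in one variable, by (c), but it is not axiomatizable over $\mathsf R(\mathrm{Alt})$ with finitely many variables, by (a). Part (b) yields Theorem~\ref{thm:main}(i) without the parity argument, since a model as in (b) is not in $RQEA_\alpha$. In the same way, Lemma~\ref{lem:local} with $\Sigma=\emptyset$, applied to $\mathfrak A'$, yields the fact about $RCA_\alpha$ recalled in the introduction.

\begin{thebibliography}{9}
\bibitem{ANT} H. Andr\'eka, I. N\'emeti and Zs. Tuza, \emph{Transposition of variables is hard to describe}, arXiv:2409.04088 (2024).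
\end{thebibliography}
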